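\title{A strong Gurarii space that is not homogeneous for finite-dimensional spaces}

\begin{abstract}
A Banach space $E$ is a strong Gurarii space if every isometric embedding of a finite-dimensional space into $E$ extends isometrically to every finite-dimensional superspace. We construct, in ZFC, a strong Gurarii space $E$ of density continuum with norm-one vectors $x,y$ such that no linear isometry of $E$ into itself sends $x$ to $\pm y$. The space is obtained from $c_0(\mathfrak c)$ by a transfinite sequence of finite-dimensional pushouts, and $c_0(\mathfrak c)$ turns out to be exactly the set of vectors that are $\ell_\infty$-orthogonal to an isometric copy of $c_0(\omega_1)$. The same method gives a strong Gurarii space in which homogeneity fails at every nonzero separable space, and, whenever $\kappa^\omega=\kappa$, a strong Gurarii space of cardinality $\kappa$ whose unit sphere has $\kappa$ orbits under the onto isometries.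
\end{abstract}

\section{The question and the results}\label{sec:intro}

All Banach spaces are real. A \emph{linear isometry}, or \emph{isometric embedding}, is a linear map that preserves the norm; it need not be onto. An \emph{onto isometry of $E$} is a linear isometry of $E$ onto $E$.

A Banach space $E$ is a \emph{strong Gurarii space} if for all finite-dimensional spaces $X\subseteq Y$ every isometric embedding $f\colon X\to E$ extends to an isometric embedding $g\colon Y\to E$. The definition of a Gurarii space asks only, for each $\varepsilon>0$, for an injective linear extension $g$ with $\|g\|\cdot\|g^{-1}\|<1+\varepsilon$; here the $\varepsilon$ is removed. It is known that strong Gurarii spaces exist and that none of them is separable.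

Let $\mathfrak K$ be a class of Banach spaces. A Banach space $E$ is \emph{homogeneous with respect to $\mathfrak K$} if every bijective linear isometry between two subspaces of $E$ that belong to $\mathfrak K$ extends to an onto isometry of $E$. We are interested in the class of finite-dimensional spaces. The following question is posed in \cite{GK}.

\begin{quote}
Does there exist a strong Gurarii space that is not homogeneous for finite-dimensional spaces?
\end{quote}

The two properties are close. In a strong Gurarii space an isometry between finite-dimensional subspaces can be extended by one vector at a time, on the side of the domain or on the side of the range; homogeneity asks for an extension that exhausts both sides. The simplest case is that of lines: for unit vectors $x,y$ the map $tx\mapsto ty$ is an isometry, so homogeneity requires the onto isometries to act transitively on the unit sphere. The next lemma shows how far extension by one vector at a time goes.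

\begin{lemma}\label{lem:sep}
Let $E$ be a strong Gurarii space.
\begin{itemize}
\item[(a)] If $X\subseteq Y$, $X$ is finite-dimensional and $Y$ is separable, then every isometric embedding $f\colon X\to E$ extends to an isometric embedding of $Y$ into $E$.
\item[(b)] If $f\colon X\to X'$ is a bijective linear isometry between finite-dimensional subspaces of $E$ and $D\subseteq E$ is countable, then $f$ extends to a bijective linear isometry between two separable closed subspaces of $E$, both containing $D$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\{y_1,y_2,\dots\}$ be dense in $Y$ and $Y_n=X+\operatorname{span}\{y_1,\dots,y_n\}$. Extend $f$ to $Y_1$, then to $Y_2$, and so on. The resulting isometric embedding of $\bigcup_nY_n$ extends by continuity to $Y$.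

(b) Let $D=\{d_1,d_2,\dots\}$ and $f_0=f$. Given a bijective isometry $f_n\colon X_n\to X_n'$ between finite-dimensional subspaces, extend $f_n$ to an isometric embedding $g$ of $Z=X_n+\mathbb Rd_{n+1}$, and extend $g^{-1}$ to an isometric embedding $g'$ of $g(Z)+\mathbb Rd_{n+1}$. The inverse $f_{n+1}$ of $g'$ extends $f_n$ and has $d_{n+1}$ in its domain and in its range. The union of the $f_n$ extends to an isometry of $\overline{\bigcup_nX_n}$ onto $\overline{\bigcup_nX_n'}$.
\end{proof}

If $E$ were separable, part (b) with a dense set $D$ would prove homogeneity, and this suggests the guess that the answer is no. But $E$ is never separable, and after countably many steps the domain of the partial isometry is infinite-dimensional, where the definition gives no further extension. Part (b) also says what a counterexample must look like: two unit vectors can always be matched by an isometry between separable subspaces containing any prescribed countable set, so whatever separates them has to involve uncountably many vectors at once.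

\subsection*{Results}

The answer is yes, already for lines. We write $\omega$ for the first infinite cardinal, $\omega_1$ for the first uncountable one, and $\mathfrak c=2^\omega$. The \emph{density} of a Banach space is the least cardinality of a dense subset. For a set $\Gamma$, $c_0(\Gamma)$ is the space of functions $c\colon\Gamma\to\mathbb R$ such that $\{\gamma:|c(\gamma)|>\eta\}$ is finite for every $\eta>0$, with the supremum norm. Its elements have countable support, and the unit vectors $e_\gamma$ span a dense subspace. The sums $A\oplus_\infty B$ and $A\oplus_1B$ carry the norms $\max(\|a\|,\|b\|)$ and $\|a\|+\|b\|$.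

\begin{theorem}\label{thm:A}
There is a strong Gurarii space $E$ of density $\mathfrak c$ with norm-one vectors $x,y$ such that no linear isometry $U\colon E\to E$, onto or not, satisfies $Ux=\pm y$. In particular, $tx\mapsto ty$ is an isometry between one-dimensional subspaces that does not extend to an onto isometry of $E$.
\end{theorem}

The other two theorems concern infinite cardinals $\kappa$ with $\kappa^\omega=\kappa$; an example is $\kappa=\mathfrak c$.

\begin{theorem}\label{thm:B}
Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$. There is one strong Gurarii space $E$ of density $\kappa$ such that every nonzero separable Banach space $X$ has isometric copies $X_1,X_2\subseteq E$ for which no linear isometry $U\colon E\to E$, onto or not, satisfies $U(X_2)=X_1$. Hence no onto isometry of $E$ maps $X_1$ onto $X_2$ or $X_2$ onto $X_1$: homogeneity fails at every nonzero separable space, in particular at every nonzero finite-dimensional space.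
\end{theorem}

A Banach space $V$ has \emph{property $(*)$} if for every bounded operator $S\colon c_0(\omega_1)\to V$ we have $Se_\alpha=0$ for all but countably many $\alpha$. Separable spaces and spaces isomorphic to a Hilbert space have it (Lemma~\ref{lem:star}). We say that $V$ has \emph{no one-dimensional $M$-summand} if $V\ne L\oplus_\infty M$ whenever $\dim L=1$.

\begin{theorem}\label{thm:C}
Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$. Let $V$ be a Banach space of density at most $\kappa$ with property $(*)$ and with no one-dimensional $M$-summand. There is a strong Gurarii space $E\supseteq V$ of density $\kappa$ such that $U(V)=V$ for every onto isometry $U$ of $E$. Consequently there is a strong Gurarii space of density $\kappa$ and cardinality $\kappa$ whose unit sphere splits into exactly $\kappa$ orbits, the maximum possible, under the group of onto isometries.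
\end{theorem}

All proofs are in ZFC.

\subsection*{The invariant}

For a Banach space $E$ let $N(E)$ be the set of all $v\in E$ for which there is an isometric embedding $T\colon c_0(\omega_1)\to E$ with
\begin{equation}\label{eq:N}
\|v+Tc\|=\max(\|v\|,\|c\|)\qquad\text{for all }c\in c_0(\omega_1).
\end{equation}
We call $T$ a \emph{witness} for $v$; thus $v$ is $\ell_\infty$-orthogonal to the range of its witness. Two facts follow from the definition.
\begin{itemize}
\item[(N1)] A witness for $v$ is a witness for $tv$, $t\neq0$, because $\|tv+Tc\|=|t|\,\|v+T(c/t)\|=\max(\|tv\|,\|c\|)$.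
\item[(N2)] If $U\colon E\to E$ is a linear isometry and $T$ is a witness for $v$, then $UT$ is a witness for $Uv$. So $U(N(E))\subseteq N(E)$, and equality holds if $U$ is onto, by the same inclusion for $U^{-1}$.
\end{itemize}
By (N2), Theorem~\ref{thm:A} follows once we have a strong Gurarii space in which $N(E)$ contains some unit vectors but not all. The uncountable index set is essential. With $c_0$ in place of $c_0(\omega_1)$, every nonzero vector $v$ of a strong Gurarii space has a witness: by Lemma~\ref{lem:sep}(a) the map $(t,0)\mapsto tv/\|v\|$ extends to an isometric embedding $g$ of $\mathbb R\oplus_\infty c_0$, and $Tc=g(0,c)$ works.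

We start from a space $X_0=V\oplus_\infty c_0(\Gamma)$ with $\Gamma$ uncountable, in which every vector has a witness, and enlarge it to a strong Gurarii space $E$ without giving a witness to any new vector. Equation \eqref{eq:N} says that certain sums have small norm, so we add finite-dimensional pieces in the way that makes norms as large as possible. These \emph{free towers} are built in Section~\ref{sec:towers}. The key statement is $N(E)=X_0$ (Proposition~\ref{prop:N}), and it has two ingredients: a new vector sees $X_0$ only through finitely many points (Section~\ref{sec:guards}), and no copy of $c_0(\omega_1)$ is created outside $X_0$ (Section~\ref{sec:operators}).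

\section{Pushouts and free towers}\label{sec:towers}

Let $A$ be a Banach space and let $F\subseteq A$ and $F\subseteq G$, where $F,G$ are finite-dimensional and the norms of $A$ and $G$ agree on $F$. The \emph{pushout} of $A$ and $G$ over $F$ is the quotient $B=(A\oplus_1G)/\{(f,-f):f\in F\}$. It is a Banach space, since the subspace factored out is finite-dimensional, hence closed. Writing $a+g$ for the class of $(a,g)$, we have
\begin{equation}\label{eq:po}
\|a+g\|=\inf_{f\in F}\bigl(\|a-f\|+\|g+f\|\bigr).
\end{equation}
For $g=0$ the infimum equals $\|a\|$, by the triangle inequality and the choice $f=0$, and for $a=0$ it equals $\|g\|$ for the same reason. So $A$ and $G$ are subspaces of $B$, their copies of $F$ are identified, and $B=A+G$. Formula \eqref{eq:po} forces $A\cap G=F$: if $g\in A\cap G$, then $a=-g$ gives $0=2\operatorname{dist}(g,F)$. Any norm on $A+G$ that extends the two given norms satisfies $\|a+g\|\le\|a-f\|+\|g+f\|$ for $f\in F$, so \eqref{eq:po} is the largest such norm.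

One pushout already shows the whole argument.

\begin{example}\label{ex:one}
Let $X_0=c_0(\Gamma)$ with $\Gamma$ uncountable, fix $\gamma_0\in\Gamma$ and put $e=e_{\gamma_0}$. Suppose that we are asked for a new unit vector $y$ that is $\ell_\infty$-orthogonal to $e$. So $F=\mathbb Re$ and $G=\mathbb Re\oplus_\infty\mathbb Ry$; let $E_1=X_0+\mathbb Ry$ be the pushout. For $a=se+a'\in X_0$ with $a'(\gamma_0)=0$,
\begin{equation}\label{eq:ex}
\|a+y\|=\inf_{t\in\mathbb R}\bigl(\max(|s-t|,\|a'\|)+\max(|t|,1)\bigr)=\max\bigl(|s|,\,1+\|a'\|\bigr).
\end{equation}
Indeed, for every $t$ the expression is at least $|s-t|+|t|\ge|s|$ and at least $\|a'\|+1$. For the point $t\in[-1,1]$ nearest to $s$ we have $|s-t|+1=\max(|s|,1)$, and the expression equals $\max(|s|,1,1+\|a'\|)$. Thus $y$ is $\ell_\infty$-orthogonal to $e$, as requested, while $\|a'+y\|=1+\|a'\|$ for every $a'\in X_0$ that vanishes at $\gamma_0$.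

We show that $y\notin N(E_1)$. A bounded functional $\varphi$ on $c_0(\omega_1)$ vanishes at all but countably many $e_\alpha$, because $\sum_{\alpha\in\Phi}|\varphi(e_\alpha)|=\varphi\bigl(\sum_{\alpha\in\Phi}\pm e_\alpha\bigr)\le\|\varphi\|$ for finite $\Phi$ and suitable signs. Let $T$ be a witness for $y$. The coefficients of $y$ and of $e$ are bounded functionals on $E_1$: the first has the closed kernel $X_0$, and the second is continuous on each summand of $E_1=X_0+\mathbb Ry$. Composing them with $T$, we see first that $Te_\alpha\in X_0$ for all but countably many $\alpha$, and second that one such $Te_\alpha$ vanishes at $\gamma_0$. For this $\alpha$, \eqref{eq:ex} gives $\|y+Te_\alpha\|=2$, whereas \eqref{eq:N} gives $1$.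
\end{example}

A strong Gurarii space needs uncountably many pushouts, each over a subspace that may involve vectors added earlier. As usual, an ordinal $\xi$ is the set $\{\eta:\eta<\xi\}$.

\begin{definition}\label{def:tower}
A \emph{free tower over $X_0$} is an increasing family of Banach spaces $(E_\xi)_{\xi\le\lambda}$, together with finite-dimensional subspaces $F_\xi\subseteq G_\xi$ of $E_{\xi+1}$ for $\xi<\lambda$, such that
\begin{itemize}
\item[(i)] $E_0=X_0$;
\item[(ii)] $E_\xi=\overline{\bigcup_{\eta<\xi}E_\eta}$ for limit $\xi$;
\item[(iii)] $F_\xi\subseteq E_\xi$, $E_{\xi+1}=E_\xi+G_\xi$, and \eqref{eq:po} holds for $a\in E_\xi$, $g\in G_\xi$, $F=F_\xi$.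
\end{itemize}
The space $E_\lambda$ is the \emph{last space} of the tower.
\end{definition}

As above, (iii) implies $G_\xi\cap E_\xi=F_\xi$. Trivial steps $F_\xi=G_\xi=\{0\}$ are allowed.

The construction of a tower that ends in a strong Gurarii space is bookkeeping, and it is here that $\kappa^\omega=\kappa$ is used. We need two consequences. First, $\kappa=\kappa^\omega\ge2^\omega=\mathfrak c\ge\omega_1$. Second, a Banach space of density at most $\kappa$ has at most $\kappa^\omega=\kappa$ elements, each being the limit of a sequence from the dense set.

\begin{lemma}\label{lem:exist}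
Let $\kappa^\omega=\kappa$ be infinite and $|X_0|=\kappa$. There is a free tower over $X_0$ whose last space $E$ is a strong Gurarii space with $|E|=\kappa$ and $E\ne X_0$.
\end{lemma}

\begin{proof}
Let $\lambda=\kappa\cdot\omega_1$ be the ordinal product. It consists of $\omega_1$ consecutive blocks $[\kappa\nu,\kappa(\nu+1))$, $\nu<\omega_1$, each of order type $\kappa$. So $|\lambda|=\kappa$, and every countable subset of $\lambda$ lies below some $\kappa\nu$.

Suppose that the tower is defined up to $\kappa\nu$ and $|E_{\kappa\nu}|=\kappa$. Consider the pairs $(F,G)$ in which $F$ is a finite-dimensional subspace of $E_{\kappa\nu}$ and $G=F\oplus\mathbb R^m$, $m\ge0$, carries a norm extending that of $F$. There are at most $\kappa$ subspaces $F$, each being spanned by a finite set. For given $F$ and $m$ there are at most $\mathfrak c\le\kappa$ norms, since a norm on $G$ is continuous and so is determined by its values on a countable dense set. List all pairs, with repetitions if necessary, as $(F_\xi,G_\xi)$ for $\kappa\nu\le\xi<\kappa(\nu+1)$. Let $E_{\xi+1}$ be the pushout of $E_\xi$ and $G_\xi$ over $F_\xi\subseteq E_{\kappa\nu}\subseteq E_\xi$,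 and at limit ordinals let $E_\xi$ be the completion of the union. By induction $|E_\xi|=\kappa$ for all $\xi\le\lambda$: at successors $|E_\xi+G_\xi|\le\kappa\cdot\mathfrak c=\kappa$, and at limits a union of at most $\kappa$ sets of cardinality $\kappa$ is dense.

A sequence in $\bigcup_{\xi<\lambda}E_\xi$ lies in a single $E_{\kappa\nu}$, so this union is complete and $E=E_\lambda=\bigcup_{\nu<\omega_1}E_{\kappa\nu}$. Let $X\subseteq Y$ be finite-dimensional and $f\colon X\to E$ an isometric embedding. Then $F=f(X)$ lies in some $E_{\kappa\nu}$. Let $m=\dim Y-\dim X$, extend $f$ to a linear bijection $g\colon Y\to F\oplus\mathbb R^m$, and give $G=F\oplus\mathbb R^m$ the norm that makes $g$ an isometry. The pair $(F,G)$ is listed in block $\nu$ as some $(F_\xi,G_\xi)$, so $g$ is an isometric embedding of $Y$ into $E_{\xi+1}\subseteq E$ that extends $f$. Finally, $(\{0\},\mathbb R)$ is some $(F_\xi,G_\xi)$, and then $G_\xi\cap X_0\subseteq G_\xi\cap E_\xi=\{0\}$, so $E\ne X_0$.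
\end{proof}

\section{Guards}\label{sec:guards}

In Example~\ref{ex:one} the new vector $y$ interacts with the single coordinate $\gamma_0$. In a long tower there is no formula like \eqref{eq:ex}: a vector may be attached to earlier new vectors, or be a limit of such. What survives is the metric content of \eqref{eq:po}. For $z=a+g$ and $h\in A$ it reads $\|z-h\|=\inf_f\bigl(\|z-(a-f)\|+\|(a-f)-h\|\bigr)$: a shortest route from $z$ to a point of $A$ passes through the finite-dimensional set $a-F$. Bounded parts of this set are compact and can be replaced by finite nets.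

\begin{definition}\label{def:guard}
Let $X$ be a closed subspace of $E$, $z\in E$ and $R,\varepsilon>0$. A finite nonempty set $K\subseteq X$ is an \emph{$(R,\varepsilon)$-guard for $z$ over $X$} if for every $h\in X$ with $\|h\|\le R$ there is $k\in K$ with
\[
\|z-h\|\ge\|z-k\|+\|k-h\|-\varepsilon .
\]
\end{definition}

A guard will be used only through the inequality
\begin{equation}\label{eq:guard}
\|z-h\|\ge\operatorname{dist}(z,X)+\operatorname{dist}(h,K)-\varepsilon\qquad(h\in X,\ \|h\|\le R).
\end{equation}
Guards are stable. Let $K$ be an $(R,\varepsilon)$-guard for $z$ over $X$. By the triangle inequality, applied to the two terms that change,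
\begin{itemize}
\item[(G1)] if $\|z-z'\|\le\eta$, then $K$ is an $(R,\varepsilon+2\eta)$-guard for $z'$;
\item[(G2)] if each point of $K$ is moved within $X$ by at most $\eta$, the new set is an $(R,\varepsilon+2\eta)$-guard for $z$.
\end{itemize}

In Example~\ref{ex:one}, let $h=se+a'$ and $k=te$ with $t\in[-1,1]$ nearest to $s$. Then $\|y-k\|+\|k-h\|=1+\max(|s-t|,\|a'\|)=\|y-h\|$ by \eqref{eq:ex}, so a finite $\varepsilon/2$-net of the segment $[-e,e]$ is an $(R,\varepsilon)$-guard for $y$ for every $R$. The error $\varepsilon$ cannot be dropped: for $h\in[-e,e]$ we have $\|y-h\|=1=\operatorname{dist}(y,X_0)$, which with $\varepsilon=0$ forces $h\in K$. By contrast, in $c_0(\Gamma)\oplus_\infty\mathbb Rz$ with $\Gamma$ infinite and $\|z\|=1$, the vector $z$ has no $(1,\varepsilon)$-guard over $c_0(\Gamma)$ when $\varepsilon<1$. Indeed $\|k-e_\gamma\|\ge1-|k(\gamma)|$, so $\operatorname{dist}(e_\gamma,K)>\varepsilon$ for all but finitely many $\gamma$, and \eqref{eq:guard} fails for $h=e_\gamma$. Guards are thus an obstruction to $\ell_\infty$-orthogonality.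

\begin{lemma}\label{lem:guard}
Let $E$ be the last space of a free tower over $X_0$. For all $z\in E$ and $R,\varepsilon>0$ there is an $(R,\varepsilon)$-guard for $z$ over $X_0$.
\end{lemma}

\begin{proof}
We prove by induction on $\xi\le\lambda$ that the statement holds for all $z\in E_\xi$ and all $R,\varepsilon$. For $\xi=0$ take $K=\{z\}$. For limit $\xi$ choose $z'\in\bigcup_{\eta<\xi}E_\eta$ with $\|z-z'\|\le\varepsilon/3$; an $(R,\varepsilon/3)$-guard for $z'$ is an $(R,\varepsilon)$-guard for $z$ by (G1).

Let $z=a+g\in E_{\xi+1}$ with $a\in E_\xi$, $g\in G_\xi$. Routes from $z$ enter $E_\xi$ through $a-F_\xi$, so we guard finitely many points of this set. Put $\delta=\varepsilon/4$ and $M=\|g\|+\|z\|+R+\delta$. Since $F_\xi$ is finite-dimensional, the ball $\{f\in F_\xi:\|f\|\le M\}$ has a finite $\delta$-net $f_1,\dots,f_m$. Let $K_j$ be an $(R,\delta)$-guard for $a-f_j\in E_\xi$, and $K=\bigcup_jK_j$.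

Let $h\in X_0$, $\|h\|\le R$. By \eqref{eq:po} for $a-h\in E_\xi$ there is $f\in F_\xi$ with $\|a-h-f\|+\|g+f\|\le\|z-h\|+\delta$. Then $\|f\|\le\|g\|+\|g+f\|\le\|g\|+\|z\|+R+\delta=M$. Choose $j$ with $\|f-f_j\|\le\delta$, and then $k\in K_j$ as in Definition~\ref{def:guard} for $a-f_j$ and $h$. We obtain
\begin{align*}
\|z-h\|&\ge\|g+f_j\|+\|a-f_j-h\|-3\delta\\
&\ge\|g+f_j\|+\|a-f_j-k\|+\|k-h\|-4\delta\ \ge\ \|z-k\|+\|k-h\|-\varepsilon,
\end{align*}
the last step because $(g+f_j)+(a-f_j-k)=z-k$.
\end{proof}

\section{Operators from $c_0(\omega_1)$ into a free tower}\label{sec:operators}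

A guard over $X_0$ controls only vectors $h\in X_0$. To use it against a witness $T$ we must know that the vectors $Te_\alpha$ lie in $X_0$. In Example~\ref{ex:one} this came from $\dim(E_1/X_0)=1$. In general $E/X_0$ is large, and Section~\ref{sec:intro} shows that every new vector is $\ell_\infty$-orthogonal to a copy of $c_0$ once $E$ is a strong Gurarii space. The aim of this section is the following.

\begin{proposition}\label{prop:op}
Let $E$ be the last space of a free tower over $X_0$ and $T\colon c_0(\omega_1)\to E$ a bounded operator. Then $Te_\alpha\in X_0$ for all but countably many $\alpha$.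
\end{proposition}

The reason is visible when all $F_\xi$ are zero. Then $E$ is the $\ell_1$-sum of $X_0$ and the spaces $G_\xi$, and for vectors supported on disjoint sets of summands $G_\xi$ the distances to $X_0$ add up, while the sums $Te_{\alpha_1}+\dots+Te_{\alpha_n}$ over distinct indices have norm at most $\|T\|$. In the general case inequality \eqref{eq:guard} produces the addition. It has to be applied over intermediate spaces that contain the earlier vectors $Te_{\alpha_i}$ and stay far from the next one.

\subsection*{Averaging}

\begin{lemma}\label{lem:avg}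
Let $S\colon c_0(\omega_1)\to W$ be a bounded operator, $W_0\subseteq W$ a nonempty separable subset and $r>0$. Then only countably many $\alpha$ satisfy both $\operatorname{dist}(Se_\alpha,W_0)<r$ and $\|Se_\alpha\|\ge2r$.
\end{lemma}

\begin{proof}
Suppose that uncountably many do. Each such $Se_\alpha$ is at distance less than $r$ from a point of a fixed countable dense subset of $W_0$, so one point $w$ serves infinitely many distinct indices $\alpha_1,\alpha_2,\dots$. Since $\|e_{\alpha_1}+\dots+e_{\alpha_n}\|=1$,
\[
\|w\|\le\frac1n\sum_{i\le n}\|w-Se_{\alpha_i}\|+\frac1n\Bigl\|\sum_{i\le n}Se_{\alpha_i}\Bigr\|\le r+\frac{\|S\|}n .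
\]
So $\|w\|\le r$ and $\|Se_{\alpha_1}\|<2r$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:star}
Separable spaces, including $\{0\}$, and spaces isomorphic to a Hilbert space have property $(*)$.
\end{lemma}

\begin{proof}
If $V$ is separable, Lemma~\ref{lem:avg} with $W_0=W=V$ shows that $\{\alpha:\|Se_\alpha\|\ge2/n\}$ is countable for every $n$. Property $(*)$ does not change under equivalent renorming, so in the second case let $V$ be a Hilbert space. For finite $\Phi\subseteq\omega_1$ and all signs, $\|\sum_{\alpha\in\Phi}\pm Se_\alpha\|^2\le\|S\|^2$. In the average over all signs the mixed inner products cancel, which leaves $\sum_{\alpha\in\Phi}\|Se_\alpha\|^2\le\|S\|^2$. Hence only countably many $Se_\alpha$ are nonzero.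
\end{proof}

\subsection*{Changing the base of a tower}

Fix a free tower over $X_0$ with last space $E=E_\lambda$. The spaces $E_\xi$ themselves are too large to serve as intermediate spaces, since $E_\xi/X_0$ need not be separable. We perform instead only countably many of the steps. For $A\subseteq\lambda$ let
\[
E_A=\overline{X_0+\textstyle\sum_{\xi\in A}G_\xi}.
\]
We record three properties.
\begin{itemize}
\item[(E1)] $E_{A\cup\{\xi\}}=E_A+G_\xi$, because the sum of a closed subspace and a finite-dimensional one is closed.
\item[(E2)] If $A$ is the union of a chain of sets $A_i$, then $E_A=\overline{\bigcup_iE_{A_i}}$, because a finite subset of $A$ lies in one $A_i$.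
\item[(E3)] Every $z\in E_A$ lies in $E_D$ for a countable $D\subseteq A$, because $z$ is the limit of a sequence of finite sums.
\end{itemize}
By (E1), (E2) and induction, $E_A$ for $A=\xi$ is the space $E_\xi$ of the tower; in particular $E_\emptyset=X_0$.

We want $E$ to be free over $E_A$, and this fails for arbitrary $A$. If $F_0=\{0\}$, $G_0=\mathbb Ry$ and $F_1=G_1=\mathbb Ry$ with $y\neq0$, then $E_{\{1\}}$ contains $y$, and \eqref{eq:po} for step $0$ fails at $a=-y\in E_{\{1\}}$, $g=y$. The set $A$ must contain the steps on which its own steps depend. Call $A\subseteq\lambda$ \emph{closed} if $F_\xi\subseteq E_{A\cap\xi}$ for all $\xi\in A$.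

\begin{lemma}\label{lem:closed}
\begin{itemize}
\item[(a)] Unions of closed sets are closed.
\item[(b)] Every countable subset of $\lambda$ is contained in a countable closed set.
\item[(c)] If $A$ is closed, then $(E_{A\cup\xi})_{\xi\le\lambda}$ is a free tower over $E_A$ with last space $E$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\xi\in A_i\subseteq A$ and $A_i$ is closed, then $F_\xi\subseteq E_{A_i\cap\xi}\subseteq E_{A\cap\xi}$.

(b) By (E3), applied to a basis of $F_\xi\subseteq E_\xi$, there is a countable $D_\xi\subseteq\xi$ with $F_\xi\subseteq E_{D_\xi}$. Define recursively $C(\xi)=\{\xi\}\cup\bigcup_{\eta\in D_\xi}C(\eta)$. By induction $C(\xi)$ is countable and closed: the union over $\eta\in D_\xi$ is closed by (a), which gives the condition at its elements, and the condition at $\xi$ holds because $D_\xi\subseteq C(\xi)\cap\xi$. A countable set $D$ is contained in $\bigcup_{\xi\in D}C(\xi)$.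

(c) The first space is $E_A$, the last is $E_\lambda$, and condition (ii) of Definition~\ref{def:tower} follows from (E2). If $\xi\in A$, then $A\cup(\xi+1)=A\cup\xi$ and we use the trivial step. Let $\xi\notin A$ and use the pair $F_\xi\subseteq G_\xi$. We have $F_\xi\subseteq E_\xi\subseteq E_{A\cup\xi}$, and $E_{A\cup(\xi+1)}=E_{A\cup\xi}+G_\xi$ by (E1). It remains to prove
\begin{equation}\label{eq:step}
\|a+g\|=\inf_{f\in F_\xi}\bigl(\|a-f\|+\|g+f\|\bigr)\qquad(g\in G_\xi)
\end{equation}
for $a\in E_{A\cup\xi}$. Let $B_\zeta=E_{(A\cap\zeta)\cup\xi}$ for $\xi\le\zeta\le\lambda$; we prove \eqref{eq:step} for $a\in B_\zeta$ by induction on $\zeta$. For $\zeta=\xi$ we have $B_\xi=E_\xi$, and \eqref{eq:step} is the tower condition. At limit $\zeta$ it follows from (E2), since both sides are $1$-Lipschitz in $a$. If $\zeta\notin A$, then $B_{\zeta+1}=B_\zeta$. Let $\zeta\in A$; then $\zeta>\xi$, so $B_\zeta$, $G_\xi$ and $F_\xi$ are contained in $E_\zeta$. Write $a=b+h$ with $b\in B_\zeta$, $h\in G_\zeta$. Because $A$ is closed, $F_\zeta\subseteq E_{A\cap\zeta}\subseteq B_\zeta$, so the induction hypothesis applies to $b-p$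 for $p\in F_\zeta$. We use the tower condition at $\zeta$ for $b+g\in E_\zeta$, then the induction hypothesis with an exchange of the two infima, then the tower condition at $\zeta$ for $b-f\in E_\zeta$:
\begin{align*}
\|a+g\|&=\inf_{p\in F_\zeta}\bigl(\|(b-p)+g\|+\|h+p\|\bigr)\\
&=\inf_{f\in F_\xi}\Bigl(\|g+f\|+\inf_{p\in F_\zeta}\bigl(\|(b-f)-p\|+\|h+p\|\bigr)\Bigr)\\
&=\inf_{f\in F_\xi}\bigl(\|g+f\|+\|a-f\|\bigr).
\end{align*}
Since $B_\lambda=E_{A\cup\xi}$, the proof is complete.
\end{proof}

By Lemmas~\ref{lem:closed}(c) and~\ref{lem:guard}, every $z\in E$ has guards over $E_A$ for every closed $A$.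

\subsection*{Distances add up}

We recall the needed facts about $\omega_1$. A set $C\subseteq\omega_1$ is a \emph{club} if it is unbounded and contains the supremum of each of its nonempty subsets that is bounded in $\omega_1$. The limit ordinals form a club, and the intersection of two clubs is a club. A set is \emph{stationary} if it meets every club. Thus a set that contains a club is stationary, and a stationary set is uncountable, since it meets every final segment of $\omega_1$. \emph{Fodor's lemma} states that if $S\subseteq\omega_1$ is stationary and $\beta(\alpha)<\alpha$ for all $\alpha\in S$, then $\beta$ is constant on a stationary subset of $S$.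

\begin{proof}[Proof of Proposition~\ref{prop:op}]
Suppose that $Te_\alpha\notin X_0$ for uncountably many $\alpha$. Then there is $\varepsilon>0$ such that $\operatorname{dist}(Te_\alpha,X_0)\ge8\varepsilon$ for uncountably many $\alpha$. Restricting $T$ to the closed span of these $e_\alpha$ and relabeling, we assume that this holds for all $\alpha<\omega_1$.

Define countable closed sets $A_\alpha\subseteq\lambda$, $\alpha<\omega_1$: $A_0=\emptyset$; $A_{\alpha+1}\supseteq A_\alpha$ with $Te_\alpha\in E_{A_{\alpha+1}}$, which is possible by (E3) and Lemma~\ref{lem:closed}(b); and $A_\alpha=\bigcup_{\beta<\alpha}A_\beta$ for limit $\alpha$, closed by Lemma~\ref{lem:closed}(a). Put $H_\alpha=E_{A_\alpha}$. These spaces increase, $Te_\beta\in H_\alpha$ for $\beta<\alpha$, and $H_\alpha=\overline{\bigcup_{\beta<\alpha}H_\beta}$ for limit $\alpha$ by (E2).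

\emph{Step 1: for each $\beta$ the set $\{\alpha:\operatorname{dist}(Te_\alpha,H_\beta)<4\varepsilon\}$ is countable.} The space $H_\beta$ contains $X_0$ and need not be separable, so we pass to the quotient map $\pi\colon E\to E/X_0$. The set $\pi(H_\beta)$ is contained in the closure of $\sum_{\xi\in A_\beta}\pi(G_\xi)$, which is separable because $A_\beta$ is countable and each $G_\xi$ is finite-dimensional. We have $\|\pi Te_\alpha\|=\operatorname{dist}(Te_\alpha,X_0)\ge8\varepsilon$ and $\operatorname{dist}(\pi Te_\alpha,\pi(H_\beta))\le\operatorname{dist}(Te_\alpha,H_\beta)$. Apply Lemma~\ref{lem:avg} with $S=\pi T$, $W_0=\pi(H_\beta)$, $r=4\varepsilon$.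

\emph{Step 2: the set $S$ of limit ordinals $\alpha$ with $\operatorname{dist}(Te_\alpha,H_\alpha)\ge4\varepsilon$ is stationary.} For a limit $\alpha\notin S$ there is $\beta(\alpha)<\alpha$ with $\operatorname{dist}(Te_\alpha,H_{\beta(\alpha)})<4\varepsilon$. If these $\alpha$ formed a stationary set, Fodor's lemma would make $\beta(\alpha)$ constant on an uncountable set, contrary to Step~1. So some club avoids them, and $S$ contains the intersection of this club with the club of limit ordinals.

\emph{Step 3: guards in a common space.} Let $R=3\|T\|+1$. For $\alpha\in S$ take an $(R,\varepsilon)$-guard for $Te_\alpha$ over $H_\alpha$. It is finite and $\bigcup_{\beta<\alpha}H_\beta$ is dense in $H_\alpha$, so by (G2) there are $\beta(\alpha)<\alpha$ and an $(R,3\varepsilon)$-guard $K_\alpha\subseteq H_{\beta(\alpha)}$ for $Te_\alpha$ over $H_\alpha$. By Fodor's lemma there are $\beta$ and a stationary $S'\subseteq S$ with $\beta(\alpha)=\beta<\alpha$ for $\alpha\in S'$. For $\alpha\in S'$, inequality \eqref{eq:guard} and $K_\alpha\subseteq H_\beta$ give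
\begin{equation}\label{eq:gain}
\|Te_\alpha-h\|\ge4\varepsilon+\operatorname{dist}(h,K_\alpha)-3\varepsilon\ge\varepsilon+\operatorname{dist}(h,H_\beta)\qquad(h\in H_\alpha,\ \|h\|\le R).
\end{equation}

\emph{Step 4: summation.} Choose $n$ with $n\varepsilon>\|T\|$ and $\alpha_1<\dots<\alpha_n$ in $S'$. Put $s_0=0$, $s_j=\sum_{i\le j}Te_{\alpha_i}$ and $d_j=\operatorname{dist}(s_j,H_\beta)$. Then $d_0=0$ and $d_j\le\|s_j\|\le\|T\|$. We claim that $d_j\ge d_{j-1}+\varepsilon$ for $1\le j\le n$. If $w\in H_\beta$ and $\|w\|>2\|T\|+1$, then $\|s_j-w\|>\|T\|+1\geq d_j+1$, so $d_j$ is the infimum of $\|s_j-w\|$ over $w\in H_\beta$ with $\|w\|\le2\|T\|+1$. For such $w$ let $h=w-s_{j-1}$. Then $\|h\|\le R$, and $h\in H_{\alpha_j}$ because $\beta<\alpha_j$ and $\alpha_i<\alpha_j$ for $i<j$. Also $\operatorname{dist}(h,H_\beta)=d_{j-1}$, since $w\in H_\beta$. By \eqref{eq:gain},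
\[
\|s_j-w\|=\|Te_{\alpha_j}-h\|\ge\varepsilon+d_{j-1}.
\]
This proves the claim, and $d_n\ge n\varepsilon>\|T\|\ge d_n$ is a contradiction.
\end{proof}

\section{The set $N(E)$ and the failure of homogeneity}\label{sec:N}

\begin{proposition}\label{prop:N}
Let $V$ have property $(*)$, let $\Gamma$ be uncountable, and let $E$ be the last space of a free tower over $X_0=V\oplus_\infty c_0(\Gamma)$. Then $N(E)=X_0$.
\end{proposition}

\begin{proof}
Let $v=(u,c)\in X_0$. The support of $c$ is countable and $\Gamma$ is not, so there is an injection $i\colon\omega_1\to\Gamma\setminus\operatorname{supp}c$. The isometric embedding $T\colon c_0(\omega_1)\to c_0(\Gamma)$ with $Te_\alpha=e_{i(\alpha)}$ satisfies $\|v+Tc'\|=\max(\|u\|,\|c\|,\|c'\|)$, so $v\in N(E)$.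

Conversely, let $v\in N(E)$ have the witness $T$, and suppose $v\notin X_0$. By (N1) we may take $\|v\|=1$. Let $d=\operatorname{dist}(v,X_0)>0$. By Lemma~\ref{lem:guard} there is a $(1,d/2)$-guard $K$ for $v$ over $X_0$. Let $C\subseteq\Gamma$ be the union of the supports of the $c_0(\Gamma)$-components of the points of $K$; it is countable and plays the role of $\gamma_0$ in Example~\ref{ex:one}.

We look for $\alpha$ with $Te_\alpha\in c_0(\Gamma\setminus C)$. By Proposition~\ref{prop:op} there is a set $I\subseteq\omega_1$ with countable complement such that $Te_\alpha\in X_0$ for $\alpha\in I$; hence $T$ maps $c_0(I)$ into $X_0$. As $|I|=\omega_1$, property $(*)$ applies to operators on $c_0(I)$. Compose $T|_{c_0(I)}$ with the coordinate projections of $X_0$ onto $V$ and onto $c_0(C)$. The space $V$ has $(*)$ by hypothesis, and the separable space $c_0(C)$ has it by Lemma~\ref{lem:star}. So both components of $Te_\alpha$ vanish for all but countably many $\alpha\in I$; fix one such $\alpha$.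

For $k=(u,c)\in K$ the vectors $c$ and $Te_\alpha$ have disjoint supports, so $\|k+Te_\alpha\|\ge\|c+Te_\alpha\|\ge\|Te_\alpha\|=1$. Thus $h=-Te_\alpha\in X_0$ has $\|h\|=1$ and $\operatorname{dist}(h,K)\ge1$, and \eqref{eq:N} and \eqref{eq:guard} give
\[
1=\max(\|v\|,\|e_\alpha\|)=\|v-h\|\ge d+1-\tfrac d2>1,
\]
a contradiction.
\end{proof}

Property $(*)$ was used once, to remove the $V$-component of $Te_\alpha$. The summand $c_0(\Gamma)$ with $\Gamma$ uncountable supplies the witnesses. If instead $X_0$ itself has $(*)$, for instance if it is separable, then $N(E)=\emptyset$: by Proposition~\ref{prop:op} and $(*)$, every bounded $T\colon c_0(\omega_1)\to E$ annihilates some $e_\alpha$.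

Let $\kappa^\omega=\kappa$ be infinite and let $V$ have density at most $\kappa$ and property $(*)$. The space $X_0=V\oplus_\infty c_0(\kappa)$ has density at most $\kappa$ and contains the $\kappa$ vectors $e_\gamma$, so $|X_0|=\kappa$. Let $E(V,\kappa)$ be the space given by Lemma~\ref{lem:exist} over $X_0$. It is a strong Gurarii space of cardinality $\kappa$. Its density is exactly $\kappa$, because the vectors $e_\gamma$ are at mutual distance $1$. Since $\kappa$ is uncountable, Proposition~\ref{prop:N} and Lemma~\ref{lem:exist} give
\begin{equation}\label{eq:key}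
N(E(V,\kappa))=V\oplus_\infty c_0(\kappa)\ne E(V,\kappa).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $E=E(\{0\},\mathfrak c)$, so that $N(E)=c_0(\mathfrak c)$ is a proper subspace of $E$. Let $x=e_\gamma$ for some $\gamma$, and let $y$ be a norm-one vector outside $c_0(\mathfrak c)$. If $U\colon E\to E$ is a linear isometry, then $Ux\in N(E)$ by (N2), while $\pm y\notin N(E)$.
\end{proof}

For Theorem~\ref{thm:B} one copy of $X$ must lie inside $N(E)$, so $V$ has to contain all separable spaces. The Banach--Mazur theorem states that every separable Banach space is isometric to a subspace of $C[0,1]$.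

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The space $C[0,1]$ is separable, so it has $(*)$. Let $E=E(C[0,1],\kappa)$, and let $X\ne\{0\}$ be separable. Let $X_2\subseteq C[0,1]\subseteq N(E)$ be an isometric copy of $X$. Choose $y\in E\setminus N(E)$ with $\|y\|=1$, which is possible because $N(E)$ is a proper subspace by \eqref{eq:key}, and $u\in X$ with $\|u\|=1$. By Lemma~\ref{lem:sep}(a) the map $tu\mapsto ty$ extends to an isometric embedding of $X$ into $E$; let $X_1\ni y$ be its image. If a linear isometry $U\colon E\to E$ satisfied $U(X_2)=X_1$, then $y\in U(N(E))\subseteq N(E)$ by (N2), which is false. An onto isometry mapping $X_1$ onto $X_2$ would have an inverse mapping $X_2$ onto $X_1$.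
\end{proof}

\section{An invariant subspace and many orbits}\label{sec:C}

By \eqref{eq:key} and (N2), an onto isometry of $E(V,\kappa)$ restricts to an onto isometry of $X_0=V\oplus_\infty c_0(\kappa)$. To prove Theorem~\ref{thm:C} we must recognize $V$ inside $X_0$ from the norm alone. The idea is that the lines $\mathbb Re_\gamma$ are $\ell_\infty$-summands of $X_0$, that an onto isometry maps such summands to such summands, and that $V$ contains none. The last point is the hypothesis on $M$-summands. It is needed at this stage: if $V=\mathbb Ru\oplus_\infty M$ with $\|u\|=1$, then exchanging $u$ and $e_\gamma$ is an onto isometry of $X_0$ that moves $V$.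

A linear map $P$ on a Banach space $Z$ with $P^2=P$ is an \emph{$M$-projection} if $\|x\|=\max(\|Px\|,\|x-Px\|)$ for all $x$, and an \emph{$L$-projection} if $\|x\|=\|Px\|+\|x-Px\|$ for all $x$. The following fact is standard.

\begin{lemma}\label{lem:M}
Any two $M$-projections $P,Q$ on a Banach space $Z$ commute. If they have the same range, they are equal.
\end{lemma}

\begin{proof}
First let $P,Q$ be $L$-projections and $Qx=x$. Split $x$ by $P$ and each part by $Q$, noting $Q(x-Px)=x-QPx$ and $(I-Q)(x-Px)=QPx-Px$:
\begin{align*}
\|x\|&=\bigl(\|QPx\|+\|Px-QPx\|\bigr)+\bigl(\|x-QPx\|+\|QPx-Px\|\bigr)\\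
&\ge\|x\|+2\|Px-QPx\|.
\end{align*}
So $Px=QPx$ on the range of $Q$, that is, $PQ=QPQ$. The same identity for the $L$-projection $I-Q$ reads $P(I-Q)=(I-Q)P(I-Q)$, that is, $QP(I-Q)=0$. Hence $QP=QPQ=PQ$.

Now let $P$ be an $M$-projection and $\varphi\in Z^*$. For $x,y$ in the unit ball, $z=Px+(I-P)y$ has norm $\max(\|Px\|,\|(I-P)y\|)\le1$, so $\varphi(Px)+\varphi((I-P)y)\le\|\varphi\|$. The supremum over $x,y$ gives $\|P^*\varphi\|+\|\varphi-P^*\varphi\|\le\|\varphi\|$, and the reverse is the triangle inequality. Thus $P^*,Q^*$ are $L$-projections, $(QP)^*=P^*Q^*=Q^*P^*=(PQ)^*$, and $QP=PQ$. If the ranges coincide, then $Q=PQ=QP=P$.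
\end{proof}

\begin{lemma}\label{lem:V}
Let $V$ have no one-dimensional $M$-summand. Then $U(V)=V$ for every onto isometry $U$ of $X_0=V\oplus_\infty c_0(\Gamma)$.
\end{lemma}

\begin{proof}
Let $P$ and $P_\gamma$ be the coordinate projections of $X_0$ onto $V$ and onto $\mathbb Re_\gamma$. They are $M$-projections, and $V=\bigcap_\gamma\ker P_\gamma$. Fix $\gamma$ and put $x=Ue_\gamma$. Then $Q=UP_\gamma U^{-1}$ is an $M$-projection with range $\mathbb Rx$. If $P'$ is any $M$-projection of $X_0$, then $QP'x=P'Qx=P'x$ by Lemma~\ref{lem:M}, so $P'x=tx$ with $t^2=t$; that is, $P'x\in\{0,x\}$.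

If $Px=x$, then $x\in V$, so $Q$ maps $V$ onto $\mathbb Rx\subseteq V$ and $V=\mathbb Rx\oplus_\infty(V\cap\ker Q)$, contrary to the hypothesis. Therefore $Px=0$ and $x\in c_0(\Gamma)$. As $x\ne0$, there is $\eta$ with $P_\eta x\ne0$, hence $P_\eta x=x$ and $\mathbb Rx=\mathbb Re_\eta$. Write $\eta=\sigma(\gamma)$. By Lemma~\ref{lem:M}, $UP_\gamma U^{-1}=P_{\sigma(\gamma)}$. The same argument for $U^{-1}$ gives a map $\tau$ with $U^{-1}P_\gamma U=P_{\tau(\gamma)}$; then $P_\gamma=UP_{\tau(\gamma)}U^{-1}=P_{\sigma(\tau(\gamma))}$, so $\sigma$ is onto. Since $U$ is a bijection and $U(\ker P_\gamma)=\ker(UP_\gamma U^{-1})$,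
\[
U(V)=\bigcap_\gamma U(\ker P_\gamma)=\bigcap_\gamma\ker P_{\sigma(\gamma)}=V.\qedhere
\]
\end{proof}

To get many orbits we take $V$ with as few isometries as possible. Call $V$ \emph{rigid} if its only onto isometries are $\pm I$. A rigid space of dimension at least $2$ has no one-dimensional $M$-summand, since $V=L\oplus_\infty M$ with $L,M\neq\{0\}$ has the onto isometry $(l,m)\mapsto(-l,m)$.

\begin{example}\label{ex:hex}
Let $V=\mathbb R^2$ with unit ball the convex hull of $\pm a,\pm b,\pm c$, where $a=(1,0)$, $b=(0,1)$, $c=(0.9,0.8)$. All six points are extreme: among them, $\pm a$, $\pm b$, $\pm c$ are the unique maximizers of $\pm x_1$, $\pm x_2$, $\pm(x_1+x_2)$, respectively. An onto isometry $W$ permutes the extreme points, so it sends $a,b,c$, up to signs, to a permutation of $a,b,c$. Up to a factor, the only linear relation among $a,b,c$ is $0.9a+0.8b-c=0$. The relation $0.9Wa+0.8Wb-Wc=0$ is therefore $t$ times this one. Comparing the largest absolute values of the coefficients gives $|t|=1$, and since $0.9$, $0.8$, $1$ are distinct the permutation is trivial. So $Wa=\varepsilon_1a$, $Wb=\varepsilon_2b$, $Wc=\varepsilon_3c$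 with signs $\varepsilon_i$, all equal to $t$. Hence $V$ is rigid.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $E=E(V,\kappa)$. An onto isometry $U$ of $E$ satisfies $U(X_0)=X_0$ by \eqref{eq:key} and (N2), and then $U(V)=V$ by Lemma~\ref{lem:V}. This is the first assertion.

For the second, we need a rigid space $V$ with $\dim V\ge2$, property $(*)$, density at most $\kappa$, and unit sphere $S_V$ of cardinality $\kappa$. For $\kappa=\mathfrak c$ the plane of Example~\ref{ex:hex} has these properties. For general $\kappa$ take $V=\ell_2(\kappa)$ with an equivalent norm for which the only onto isometries are $\pm I$; such a norm exists by the theorem of Jarosz \cite{J}. This $V$ has $(*)$ by Lemma~\ref{lem:star} and has density $\kappa$. So $|S_V|\le\kappa^\omega=\kappa$, and the normalized unit vectors of $\ell_2(\kappa)$ give $|S_V|\ge\kappa$.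

By the first assertion, an onto isometry of $E=E(V,\kappa)$ restricts to an onto isometry of $V$, which is $\pm I$. So $v,w\in S_V$ lie in the same orbit only if $w=\pm v$, and the unit sphere of $E$ has at least $\kappa$ orbits. It has at most $|E|=\kappa$ orbits, and no space of cardinality $\kappa$ can have more.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GK}
Joanna Garbuli\'nska, Wies{\l}aw Kubi\'s, \emph{Remarks on Gurarii spaces}, arXiv:1111.5840 (2011).

\bibitem{J}
K. Jarosz, \emph{Any Banach space has an equivalent norm with trivial isometries}, Israel J. Math. 64 (1988), 49--56.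

\end{thebibliography}
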